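# The cross product in characteristic 2: identities that no finite set can generate

Throughout, $K$ is an infinite field of characteristic $2$. A Lie algebra over $K$ is a vector space with a bilinear bracket satisfying $[x,x]=0$ for all $x$ and the Jacobi identity. In characteristic $2$ signs disappear, so $[x,y]=[y,x]$; but $[x,x]=0$ is a separate requirement, stronger than $[x,y]=[y,x]$, and the whole lecture lives in the gap between the two. Long commutators are left-normed: $[a,b,c]=[[a,b],c]$, and so on. For subspaces, $[A,B]$ is the linear span of the brackets $[a,b]$. For a Lie algebra $Q$ put $Q'=[Q,Q]$ and $Q''=[Q',Q']$.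

## 1. The Lie algebras $E_m$

Fix $m\ge 1$ and let
$$R=K[s_1,\dots,s_m]/(s_1^2,\dots,s_m^2).$$
It has as basis the $2^m$ squarefree monomials in the $s_i$. Let $\lambda:R\to K$ be the linear function "coefficient of $s_1s_2\cdots s_m$", and let $\Sigma=K1+Ks_1+\dots+Ks_m\subset R$. For $r\in R$ write $r_0$ for its constant term. Squaring is additive in characteristic $2$, and every monomial other than $1$ has square $0$, so
$$r^2=r_0^2\in K,\qquad \lambda(r^2)=0\qquad (r\in R), \tag{1}$$
the second because $m\ge1$. So $(r,r')\mapsto\lambda(rr')$ is an alternating form on $R$, although it comes from a commutative multiplication. Let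
$$E_m=\Sigma\oplus R\oplus K,\qquad [(\sigma,r,\alpha),(\sigma',r',\alpha')]=\big(0,\ \sigma r'+\sigma' r,\ \lambda(rr')\big). \tag{2}$$

**This is a Lie algebra.** First, $[(\sigma,r,\alpha),(\sigma,r,\alpha)]=(0,\sigma r+\sigma r,\lambda(r^2))=0$ by (1). For the Jacobi identity let $X=(\sigma,r,\alpha)$, and similarly $X',X''$. Then
$$[[X,X'],X'']=\big(0,\ \sigma''\sigma r'+\sigma''\sigma' r,\ \lambda(\sigma r'r''+\sigma' r r'')\big).$$
Adding the three cyclic shifts, the middle entry is
$$(\sigma''\sigma r'+\sigma''\sigma'r)+(\sigma\sigma'r''+\sigma\sigma''r')+(\sigma'\sigma''r+\sigma'\sigma r''),$$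
where each product occurs twice, and the last entry is $\lambda$ of
$$(\sigma r'r''+\sigma'rr'')+(\sigma'r''r+\sigma''r'r)+(\sigma''rr'+\sigma r''r'),$$
again with each product twice. Both vanish.

**Example: $E_1$.** Here $R=\Sigma=K1+Ks$ with $s^2=0$. A basis of $E_1$ is $p_1=(1,0,0)$, $p_s=(s,0,0)$, $q_1=(0,1,0)$, $q_s=(0,s,0)$, $z=(0,0,1)$. The nonzero brackets of basis elements are $[p_1,q_1]=q_1$, $[p_1,q_s]=q_s$, $[p_s,q_1]=q_s$ and $[q_1,q_s]=z$.

**Two properties of $E_m$.** The line $0\oplus0\oplus K$ is central, and $E_m'\subseteq 0\oplus R\oplus K$, hence $E_m''\subseteq 0\oplus 0\oplus K$. Therefore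
$$[E_m'',E_m]=0. \tag{3}$$
Now consider, for $n\ge3$, the commutator
$$D_n=\big[[x_1,x_2],[x_1,x_2,x_3,\dots,x_n]\big],\qquad \deg D_n=n+2 .$$
In $E_m$ take $x_1=(1,0,0)$, $x_2=(0,1,0)$ and $x_{i+2}=(s_i,0,0)$ for $1\le i\le m$. Then $[x_1,x_2]=(0,1,0)$. Each further bracket with $(s_i,0,0)$ multiplies the middle entry by $s_i$, so $[x_1,x_2,\dots,x_{m+2}]=(0,s_1\cdots s_m,0)$ and
$$D_{m+2}=\big(0,0,\lambda(s_1\cdots s_m)\big)=(0,0,1)\neq0. \tag{4}$$

**What $E_m$ is for.** It is a witness. The lecture proves that certain families of Lie identities cannot be derived from finitely many. The standard way to show that an identity $g$ does not follow from a set $S$ of identities is to exhibit a Lie algebra in which everything in $S$ holds and $g$ fails. We shall see that $E_m$ satisfies every identity of $\mathfrak{gl}_2(K)$ of degree less than $m+4$, and hence every identity of that degree of the three-dimensional Lie algebra $K^3$ with the cross product, while (4) says that $E_m$ violates an explicit commutator of degree exactly $m+4$.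

## 2. T-ideals and the identities of the cross product

Let $L=K^3$ with standard basis $e_1,e_2,e_3$ and the cross product, written as a bracket: $[e_1,e_2]=e_3$, $[e_2,e_3]=e_1$, $[e_3,e_1]=e_2$. It is simple: if an ideal contains $u=\sum u_ie_i$ with, say, $u_1\ne0$ (the other cases follow by cyclic symmetry), then it contains $[[u,e_2],e_1]=[u_1e_3+u_3e_1,e_1]=u_1e_2$, hence $e_2$, hence $e_3=[e_1,e_2]$ and $e_1=[e_2,e_3]$.

**Definition.** Let $L(X)$ be the free Lie algebra over $K$ on $X=\{x_1,x_2,\dots\}$. A polynomial identity of a Lie algebra $A$ is an element $f(x_1,\dots,x_n)\in L(X)$ with $f(a_1,\dots,a_n)=0$ for all $a_i\in A$; we also say that $A$ satisfies $f$. The set of identities of $A$ is denoted $T(A)$. A T-ideal is an ideal of $L(X)$ closed under all endomorphisms of $L(X)$. The set $T(A)$ is a T-ideal. Identities $S$ generate a T-ideal $T$ if $T$ is the smallest T-ideal containing $S$.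

**Examples.** The T-ideal generated by $[x_1,x_2]$ is $L(X)'$. The T-ideal generated by $[[[x_1,x_2],[x_3,x_4]],x_5]$ is
$$\mathcal C=[L(X)'',L(X)]:$$
the space $L(X)''$ is spanned by the elements $[[a,b],[c,d]]$, so $\mathcal C$ is spanned by the elements $[[[a,b],[c,d]],t]$, which are substitution instances of the given one; and $\mathcal C$ is an ideal because $L(X)''$ is one. By (3), $E_m$ satisfies all of $\mathcal C$.

If all elements of $S$ are identities of $A$, then so are all elements of the T-ideal generated by $S$, because $T(A)$ is a T-ideal. This is why witnesses work.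

The question is whether finitely many identities generate $T(L)$. In Vesselin Drensky, "Weak polynomial identities and their applications", arXiv:2007.13634 (2020), it is conjectured that they do not. We prove this, in a stronger form.

**Theorem 1.** $T(L)$ is not generated, as a T-ideal, by finitely many elements.

**Theorem 2.** Let $\mathfrak g=\mathfrak{gl}_2(K)$. Then $T(L)\subseteq T(\mathfrak g)$. For every T-ideal $T$ with $T(L)\subseteq T\subseteq T(\mathfrak g)$ and every even $d\ge6$, there is a homogeneous element of degree $d$ in $T(L)\subseteq T$ that is not in the T-ideal generated by all elements of $T$ of degree $<d$. Hence no such $T$ is finitely generated, and every generating set of $T$ consisting of homogeneous elements contains an element of each even degree $d\ge6$.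

**Theorem 3.** Every three-dimensional simple Lie algebra $L_1$ over $K$ satisfies $T(L_1)=T(L)$. So Theorems 1 and 2 hold for all of them.

Theorem 1 is the case $T=T(L)$ of Theorem 2. Two standard facts are used throughout; both need $K$ infinite.

**(S1)** Every T-ideal $T$ is spanned by its multihomogeneous elements. Indeed, let $f\in T$ and write $f=\sum_{k=0}^{N}f_k$ with $f_k$ of degree $k$ in $x_1$. Substituting $x_1\mapsto\kappa x_1$ gives $\sum_k\kappa^kf_k\in T$ for every $\kappa\in K$. Taking $N+1$ distinct values of $\kappa$ and inverting the Vandermonde matrix gives $f_k\in T$ for all $k$. Now treat the other variables in the same way. In particular, the homogeneous components of an element of $T$ lie in $T$.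

**(S2)** If $C$ is a commutative associative unital $K$-algebra, every identity $f$ of a Lie algebra $A$ is an identity of $A\otimes C$. Indeed, fix $a_1,\dots,a_N\in A$ and let $t_{ij}$ be commuting variables. The coordinates of $f\big(\sum_jt_{1j}a_j,\sum_jt_{2j}a_j,\dots\big)$ in a basis of $A$ are polynomials over $K$ in the $t_{ij}$ that vanish whenever the $t_{ij}$ take values in $K$. As $K$ is infinite they are zero polynomials, so they vanish for $t_{ij}\in C$ too. Every tuple of elements of $A\otimes C$ has the form $\sum_j c_{ij}a_j$ for suitable $a_j$.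

## 3. Small degrees by hand, and the commutators $D_n$ on $K^3$

Put $u\cdot v=\sum u_iv_i$ and $\Delta(x,y,z)=\det(x,y,z)$. The classical rules for the cross product become, in characteristic $2$,
$$[x,y]\cdot z=\Delta(x,y,z)=x\cdot[y,z],\qquad [[x,y],z]=(x\cdot z)\,y+(y\cdot z)\,x . \tag{5}$$
The determinant is alternating, hence symmetric, so we may permute the arguments of $\Delta$ freely. The rules (5) hold with coefficients in any commutative $K$-algebra.

**Degrees $1,2,3$: nothing.** By (S1) it suffices to look at multihomogeneous elements. Degree $1$ is clear, and $[e_1,e_2]=e_3\neq0$ settles degree $2$. In degree $3$ there are two kinds, up to renaming variables. In degree $(2,1)$ the only candidate is a multiple of $[x_1,x_2,x_1]$, and $[e_1,e_2,e_1]=[e_3,e_1]=e_2\ne0$. The multilinear candidates are $\alpha[x_1,x_2,x_3]+\beta[x_1,x_3,x_2]$. At $x_1=x_3=e_1$, $x_2=e_2$ this equals $\alpha e_2$, and at $x_1=x_2=e_1$, $x_3=e_2$ it equals $\beta e_2$. So $L$ has no nonzero identity of degree at most $3$.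

**Degree $4$: an identity.** Put $y_1=\Delta(x_2,x_3,x_4)x_1$, $y_2=\Delta(x_1,x_3,x_4)x_2$, $y_3=\Delta(x_1,x_2,x_4)x_3$, $y_4=\Delta(x_1,x_2,x_3)x_4$. By (5) with $z=[x_3,x_4]$, $[[x_1,x_2],[x_3,x_4]]=y_1+y_2$. The same bracket is $[[x_3,x_4],[x_1,x_2]]=y_3+y_4$. Hence $y_1+y_2+y_3+y_4=0$, and
$$[[x_1,x_2],[x_3,x_4]]+[[x_1,x_3],[x_2,x_4]]+[[x_1,x_4],[x_2,x_3]] \tag{6}$$
takes on $L$ the value $(y_1+y_2)+(y_1+y_3)+(y_1+y_4)=2y_1+(y_1+y_2+y_3+y_4)=0$. So (6) is an identity of $L$. It is not zero in $L(X)$: expand in the free associative algebra. The monomial $x_1x_2x_3x_4$ has coefficient $1$ in the first summand and does not occur in the other two, where the first two letters of each monomial have indices $\{1,3\}$, $\{2,4\}$, $\{1,4\}$ or $\{2,3\}$.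

**The first approach, and where it stops.** To prove $T(L)$ infinitely generated, one wants elements $g_m\in T(L)$ of growing degree and Lie algebras that satisfy all identities of $L$ of smaller degree but not $g_m$. We have the Lie algebras $E_m$, and (4) suggests $g_m=D_{m+2}$. But $D_n$ is not an identity of $L$ for any $n\ge3$. Put $x_1=e_1$, $x_2=e_2$, $x_3=e_1$, $x_4=\dots=x_n=e_3$. Then $[x_1,x_2]=e_3$, $[x_1,x_2,x_3]=e_2$, and each further bracket with $e_3$ exchanges $e_1$ and $e_2$. So $[x_1,\dots,x_n]\in\{e_1,e_2\}$, and its bracket with $e_3$ is not $0$. This is the exact point of failure: the Lie algebra $E_m$ is the right witness, but the element it violates is not an identity of $L$.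

**The way past it.** $E_m$ does not see $\mathcal C$ at all, by (3). So it is enough that $D_n$ can be corrected to an identity of $L$ by adding an element of $\mathcal C$, that is, $D_n\in T(L)+\mathcal C$. Here is the case $n=4$ by hand. Let $u=[x_1,x_2]$. Since bracketing with $x_4$ is a derivation, in every Lie algebra of characteristic $2$
$$D_4=[u,[[u,x_3],x_4]]=[[u,[u,x_3]],x_4]+[[u,x_4],[u,x_3]].$$
The first term on the right is in $\mathcal C$. On $L$ the second one is, by (5),
$$[[u,x_3],[u,x_4]]=(u\cdot[u,x_4])\,x_3+(x_3\cdot[u,x_4])\,u=0+(u\cdot[x_3,x_4])\,u .$$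
With $y=[x_3,x_4]$, again by (5), $[[u,[x_1,y]],x_2]=(u\cdot x_2)[x_1,y]+([x_1,y]\cdot x_2)u=(u\cdot y)u$, because $u\cdot x_2=\Delta(x_1,x_2,x_2)=0$ and $[x_1,y]\cdot x_2=\Delta(x_1,y,x_2)=u\cdot y$. Therefore
$$D_4+[[u,[u,x_3]],x_4]+[[u,[x_1,[x_3,x_4]]],x_2],\qquad u=[x_1,x_2], \tag{7}$$
is an identity of $L$ of degree $6$, and its last two terms lie in $\mathcal C$. By (3) and (4), $E_2$ violates (7).

So two things remain to be proved: that low-degree identities of $L$ hold in $E_m$ (Sections 4 and 5), and that the correction exists for every even $n\ge4$ (Section 6).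

## 4. $\mathfrak{gl}_2(K)$ as a degeneration of the cross product

The purpose of this section is to replace $L$ by a Lie algebra that looks like $E_m$: a toral part acting on a space with an alternating form whose values are central.

**Proposition 1.** $T(L)\subseteq T(\mathfrak g)$, where $\mathfrak g=\mathfrak{gl}_2(K)$.

*Proof.* **Step 1: a basis with a toral element.** In $L$ put $h=e_1+e_2+e_3$, $e_+=e_2+e_3$, $e_-=e_1+e_2$. This is a basis, since $e_1=h+e_+$, $e_2=e_-+e_1$, $e_3=e_++e_2$. As $h=e_1+e_+$ and $h=e_3+e_-$,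
$$[h,e_+]=[e_1,e_2+e_3]=e_3+e_2=e_+,\qquad [h,e_-]=[e_3,e_1+e_2]=e_2+e_1=e_-,$$
$$[e_+,e_-]=[e_2,e_1]+[e_3,e_1]+[e_3,e_2]=e_3+e_2+e_1=h .$$

**Step 2: separating $h$ from $[e_+,e_-]$.** By (S2), $L[\theta]=L\otimes K[\theta]$ satisfies all identities of $L$. Consider its subspace
$$Q=Kh+K\theta e_++K\theta e_-+K\theta^2h+\theta^3L[\theta].$$
It is a subalgebra: $[h,\theta e_\pm]=\theta e_\pm$, $[\theta e_+,\theta e_-]=\theta^2h$, $[h,\theta^2h]=0$, $[\theta e_\pm,\theta^2h]\in\theta^3L[\theta]$, and $\theta^3L[\theta]$ is an ideal of $L[\theta]$. The quotient $Q/\theta^3L[\theta]$ satisfies all identities of $L$. It has the basis $h,\ \bar e_+=\theta e_+,\ \bar e_-=\theta e_-,\ z=\theta^2h$ with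
$$[h,\bar e_+]=\bar e_+,\qquad[h,\bar e_-]=\bar e_-,\qquad[\bar e_+,\bar e_-]=z,\qquad z\ \text{central}. \tag{8}$$

**Step 3: recognizing $\mathfrak{gl}_2(K)$.** Map $h\mapsto E_{11}$, $\bar e_+\mapsto E_{12}$, $\bar e_-\mapsto E_{21}$, $z\mapsto I$. In characteristic $2$, $[E_{11},E_{12}]=E_{12}$, $[E_{11},E_{21}]=-E_{21}=E_{21}$, and $[E_{12},E_{21}]=E_{11}-E_{22}=I$, which is central. So the quotient is $\mathfrak g$. $\square$

Let $\omega$ be the alternating bilinear form on $K\bar e_++K\bar e_-$ with $\omega(\bar e_+,\bar e_-)=1$. Then (8) reads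
$$[\sigma h+w+\tau z,\ \sigma'h+w'+\tau'z]=\sigma w'+\sigma'w+\omega(w,w')z, \tag{9}$$
which should be compared with (2).

**Remark: $D_n$ and $\mathcal C$ on $\mathfrak g$.** By (9), $\mathfrak g''\subseteq Kz$ is central, so $\mathfrak g$ satisfies $\mathcal C$. It also satisfies every $D_n$: if $[x_1,x_2]=w+\tau z$ and $x_i$ has $h$-coefficient $\sigma_i$, then $[x_1,\dots,x_n]=\sigma_3\cdots\sigma_nw+\tau'z$ for some $\tau'$, and $D_n=\sigma_3\cdots\sigma_n\,\omega(w,w)z=0$. So for $\mathfrak g$ the first approach of Section 3 works without any correction, once we know that low-degree identities of $\mathfrak g$ hold in $E_m$. That alone says nothing about $T(L)$, which is strictly smaller: it does not contain $D_n$.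

## 5. Identities of $\mathfrak{gl}_2(K)$ of degree below $m+4$ hold in $E_m$

**Proposition 2.** Every $f\in T(\mathfrak g)$ of degree $<m+4$ is an identity of $E_m$.

By (S1) we may assume that $f=f(x_1,\dots,x_n)$ is homogeneous of degree $d<m+4$. Both (2) and (9) have the shape "scalars act on a module; two module elements multiply into the center, squares giving zero". The plan is to build one Lie algebra $\mathfrak M$ of this shape that maps to both. The image of $f$ in $\mathfrak M$ is then almost killed by $\mathfrak g$, and what $\mathfrak g$ cannot see is a combination of squares $\rho_i^2$ with polynomial coefficients. In $\mathfrak g$ a square with any coefficient gives $\omega(w,w)=0$; in $E_m$ a square with coefficient $c$ gives $\lambda(cr^2)$, which can be nonzero, but only if $c$ has large degree.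

**Step 1: the Lie algebra $\mathfrak M$.** Let $P=K[a_1,\dots,a_n]$ and $P_2=K[a_1^2,\dots,a_n^2]$, let $W=\bigoplus_iP\rho_i$ be a free $P$-module, and let $S^2_P(W)$ be its symmetric square over $P$, a free $P$-module with basis $\rho_i\rho_j$, $i\le j$. Put
$$Z=S_P^2(W)\big/\operatorname{span}_K\{w^2:w\in W\}.$$
We divide by the $K$-span of the squares, not by the $P$-submodule they generate; this is the essential point. To compute $Z$, note $(\sum p_i\rho_i)^2=\sum p_i^2\rho_i^2$. The square of any element of $P$ lies in $P_2$, and the squares of monomials span $P_2$ over $K$. Hence $\operatorname{span}_K\{w^2\}=\bigoplus_iP_2\rho_i^2$ and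
$$Z=\bigoplus_{i<j}P\rho_i\rho_j\ \oplus\ \bigoplus_i(P/P_2)\rho_i^2 . \tag{10}$$
Example: for $n=1$, $Z=(K[a]/K[a^2])\rho^2$ has the basis $a\rho^2,a^3\rho^2,a^5\rho^2,\dots$.

Write a bar for classes in $Z$ or in $P/P_2$. Let
$$\mathfrak M=\Big(\sum_iKa_i\Big)\oplus W\oplus Z,\qquad[(\ell,w,\zeta),(\ell',w',\zeta')]=(0,\ \ell w'+\ell'w,\ \overline{ww'}).$$
The bracket is alternating since $\overline{w^2}=0$. The Jacobi identity holds by the computation made for $E_m$: we have $[[X,X'],X'']=(0,\ell''\ell w'+\ell''\ell'w,\overline{\ell w'w''+\ell'ww''})$, and in the cyclic sum each product occurs twice, already in $W\oplus S^2_P(W)$.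

Let $g\mapsto(a_g,p_g,t_g)$ be the homomorphism from the free Lie algebra on $x_1,\dots,x_n$ to $\mathfrak M$ with $x_i\mapsto(a_i,\rho_i,0)$. Thus
$$a_{[g,g']}=0,\qquad p_{[g,g']}=a_gp_{g'}+a_{g'}p_g,\qquad t_{[g,g']}=\overline{p_gp_{g'}} . \tag{11}$$
Let $g$ be homogeneous of degree $k$. Then $a_g=0$ unless $k=1$. The coefficients of $p_g$ at the $\rho_i$ are homogeneous of degree $k-1$: this is clear for $k=1$, and in (11) a nonzero factor $a_g$ has degree $1$ and forces $\deg g=1$, so that $a_gp_{g'}$ has coefficients of degree $1+(\deg g'-1)=\deg[g,g']-1$. Consequently the coefficients of $t_g$ are (classes of) homogeneous polynomials of degree $k-2$, since $(k_1-1)+(k_2-1)=k_1+k_2-2$.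

Example: for $u=[x_1,x_2]$ we get $p_u=a_1\rho_2+a_2\rho_1$ and $p_{[u,x_3,\dots,x_n]}=a_3\cdots a_n\,p_u$, so
$$t_{D_n}=\overline{a_3\cdots a_n\,p_u^2}=\overline{a_3\cdots a_n\,(a_1^2\rho_2^2+a_2^2\rho_1^2)}, \tag{12}$$
a nonzero combination of squares.

**Step 2: what $\mathfrak g$ says about $f$.** We show that $a_f=0$, $p_f=0$, and only squares survive in $t_f$.

Let $B'=K[\beta_i,b_i,b_i':1\le i\le n]$ and $w_i=b_i\bar e_++b_i'\bar e_-$, and extend $\omega$ to a $B'$-bilinear alternating form on $B'\bar e_+\oplus B'\bar e_-$. Let $P$ act on $B'$-modules through $a_i\mapsto\beta_i$. The rules $a_i\mapsto\beta_i$, $\rho_i\mapsto w_i$, $\rho_i\rho_j\mapsto\omega(w_i,w_j)z$ define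
$$\mathfrak M\to\mathfrak g\otimes B',\qquad(\ell,w,\zeta)\mapsto\ell(\beta)h+w(\beta)+\zeta(\beta).$$
The $Z$-part is well defined: $\omega$ is symmetric (alternating in characteristic $2$) and bilinear, so it defines a map on $S^2_P(W)$, and this kills each $w^2$ because $\omega(v,v)=0$. The map is a homomorphism because (9) holds with coefficients in $B'$. It sends the image of $x_i$ to $\beta_ih+w_i$. By (S2), $f$ vanishes at these elements of $\mathfrak g\otimes B'$, so $(a_f,p_f,t_f)\mapsto0$. We read off the three parts.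

- The $h$-part is $a_f(\beta)=0$; as the $\beta_i$ are independent, $a_f=0$.
- If $p_f=\sum p_i\rho_i$, the coefficient of $\bar e_+$ gives $\sum_ip_i(\beta)b_i=0$. Hence all $p_i=0$ and $p_f=0$.
- Let $\tau_{ij}\in P$ be the coefficient of $\rho_i\rho_j$, $i<j$, in $t_f$. The terms in $\rho_i^2$ map to $0$ since $\omega(w_i,w_i)=0$, so $\sum_{i<j}\tau_{ij}(\beta)(b_ib_j'+b_jb_i')=0$. The monomials $b_ib_j'$ with $i\neq j$ are distinct and independent over $K[\beta]$. Hence all $\tau_{ij}=0$.

So
$$a_f=0,\qquad p_f=0,\qquad t_f=\sum_i\bar c_i\rho_i^2,\quad\bar c_i\in P/P_2, \tag{13}$$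
with lifts $c_i\in P$ homogeneous of degree $d-2$ if $d\ge 2$. If $d=1$, then $f=\sum\kappa_ix_i$ and $a_f=\sum\kappa_ia_i=0$ gives $f=0$. If $d=2$, then $f=\sum_{i<j}\kappa_{ij}[x_i,x_j]$, and $p_f=\sum_{i<j}\kappa_{ij}(a_i\rho_j+a_j\rho_i)=0$ gives $f=0$, because the elements $a_i\rho_j$ are independent. From now on $d\ge3$.

**Step 3: the value of $f$ in $E_m$.** Let $X_i=(\sigma_i,r_i,\alpha_i)\in E_m$. Since $f\in L(X)'$ and $0\oplus0\oplus K$ is central, we may take $\alpha_i=0$ without changing $f(X)=f(X_1,\dots,X_n)$. Let $P\to R$, $p\mapsto p(\sigma)$, be the homomorphism with $a_i\mapsto\sigma_i$, and let $\psi:W\to R$, $\psi(\sum p_i\rho_i)=\sum p_i(\sigma)r_i$. The map $S_P^2(W)\to K$, $ww'\mapsto\lambda(\psi(w)\psi(w'))$, is well defined since $R$ is commutative; it is $K$-linear and kills every $w^2$ by (1), so it factors through $Z$. Together we get a map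
$$\mathfrak M\to E_m,\qquad\Big(\ell,w,\sum\overline{ww'}\Big)\mapsto\Big(\ell(\sigma),\psi(w),\sum\lambda(\psi(w)\psi(w'))\Big);$$
note that $\ell(\sigma)\in\Sigma$ because $\ell$ is a linear form. Comparing the brackets shows that it is a homomorphism, and it sends the image of $x_i$ to $X_i$. By (13) and (1),
$$f(X)=\Big(0,0,\sum_i\lambda\big(c_i(\sigma)r_i^2\big)\Big)=\Big(0,0,\sum_i(r_i)_0^2\,\lambda\big(c_i(\sigma)\big)\Big). \tag{14}$$

**Remark: a shortcut that suffices for Theorem 1.** A product of $k$ elements of $\Sigma$ involves only monomials of degree at most $k$ in the $s_j$. As $c_i$ has degree $d-2$, (14) is zero if $d-2<m$. So identities of $\mathfrak g$ of degree $<m+2$ hold in $E_m$. Since $m$ can be taken as large as we like, this weaker bound already yields non-finite generation. But $D_{m+2}$ has degree $m+4$, so to get a new identity in every even degree we must gain two degrees.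

**Step 4: a constraint on the $c_i$.** The gain comes from a relation satisfied by the image in $\mathfrak M$ of the free Lie algebra. Let $\varepsilon:W\to P$ be the $P$-linear map with $\varepsilon(\rho_i)=a_i$. Then $\varepsilon(p_g)=a_g$ for all $g$: it is true for $x_i$, is preserved by linear combinations, and $\varepsilon(p_{[g,g']})=a_ga_{g'}+a_{g'}a_g=0=a_{[g,g']}$. The $P$-linear map $S_P^2(W)\to P$, $ww'\mapsto\varepsilon(w)\varepsilon(w')$, sends $w^2$ to $\varepsilon(w)^2\in P_2$, so it induces a $K$-linear map $\bar\varepsilon:Z\to P/P_2$, and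
$$\bar\varepsilon(t_{[g,g']})=\overline{\varepsilon(p_g)\varepsilon(p_{g'})}=\overline{a_ga_{g'}} .$$
Since $d\ge3$, $f$ is a sum of elements $[g,x_i]$ with $g$ homogeneous of degree $d-1\ge2$, for which $a_g=0$. Hence $\bar\varepsilon(t_f)=0$, which by (13) means
$$\sum_ic_ia_i^2\in P_2 . \tag{15}$$
This does not depend on the choice of lifts, since $P_2a_i^2\subseteq P_2$.

**Step 5: the gain of two degrees.** We have $P=\bigoplus_\mu P_2\,\mu$ over the squarefree monomials $\mu$ in $a_1,\dots,a_n$. Changing the lifts by elements of $P_2$, we may write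
$$c_i=\sum_{\mu\ne1}c_{i,\mu}\,\mu,\qquad c_{i,\mu}\in P_2\ \text{homogeneous of degree}\ d-2-\deg\mu,$$
with $c_{i,\mu}=0$ if this number is negative or odd. Comparing the components at $\mu\ne1$ in (15) gives
$$\sum_ic_{i,\mu}a_i^2=0\qquad\text{for every }\mu\neq1 .$$
If $\deg\mu=d-2$, the $c_{i,\mu}$ are constants, and since the $a_i^2$ are linearly independent all of them vanish. Degrees in $P_2$ are even, so
$$c_{i,\mu}\neq0\quad\Longrightarrow\quad d-2-\deg\mu\ge2,\ \text{ that is, }\ \deg\mu\le d-4. \tag{16}$$

**Step 6: conclusion.** For each $j$, $\sigma_j^2\in K$ by (1), so $c_{i,\mu}(\sigma)\in K$, and (14) becomes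
$$f(X)=\Big(0,0,\sum_i\sum_{\mu\ne1}(r_i)_0^2\,c_{i,\mu}(\sigma)\,\lambda(\mu(\sigma))\Big).$$
If $c_{i,\mu}\ne0$, then $\deg\mu\le d-4<m$, so $\mu(\sigma)$ is a product of fewer than $m$ elements of $\Sigma$, a combination of monomials of degree $<m$ in the $s_j$. Hence $\lambda(\mu(\sigma))=0$, and $f(X)=0$. $\square$

**Remark.** For $f=D_n$, of degree $d=n+2$, formula (12) gives $c_1=a_2^2\,a_3\cdots a_n$ and $c_2=a_1^2\,a_3\cdots a_n$. So $\mu=a_3\cdots a_n$ has degree $n-2=d-4$: equality holds in (16). Relation (15) reads $2a_1^2a_2^2a_3\cdots a_n=0\in P_2$.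

## 6. Correcting $D_n$ by elements of $[L(X)'',L(X)]$

**Proposition 3.** $D_n\in T(L)+\mathcal C$ for all even $n\ge4$.

The case $n=4$ was done by hand in (7). The idea for the induction is that lengthening $D_n$ by two variables $x,y$ amounts, modulo $\mathcal C$, to applying the operator $j\mapsto(j\cdot y)\,x$ to the value of $D_n$ (Lemma 2), and that this operator preserves the image of $\mathcal C$ in degrees at least $6$ (Lemma 6).

**The generic model.** Let $B=K[\xi_{ij}]$ and $L_B=L\otimes B$. Let $F\subset L_B$ be the $K$-Lie algebra generated by the generic elements $x_i=\sum_{j=1}^3\xi_{ij}e_j$. A Lie polynomial vanishes at the generic elements if and only if its three coordinates are zero polynomials; as $K$ is infinite, this happens if and only if it is an identity of $L$. So $F\cong L(X)/T(L)$. The Lie algebra $F$ is graded by degree in the $\xi_{ij}$ and generated in degree $1$, so its homogeneous elements of degree $\ge2$ lie in $F'$.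

Put $J=[F'',F]$, an ideal of $F$. It is the image of $\mathcal C$, so $D_n\in T(L)+\mathcal C$ if and only if the image of $D_n$ in $F$ lies in $J$. We regard $J$ as a $K$-subspace of $L_B$ and write $\equiv$ for congruence modulo $J$. This lets us use expressions such as $(v\cdot y)x$, which are elements of $L_B$ and need not look like elements of $F$. A warning: we may bracket a congruence between elements of $F$ with elements of $F$, but we may not multiply a congruence by elements of $B$. By (5), $J$ is spanned by
$$[[v,v'],t]=(v\cdot t)\,v'+(v'\cdot t)\,v,\qquad v,v'\in F',\ t\in F . \tag{17}$$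

**Lemma 1.** If $u\in F'$ and $y,z_1,\dots,z_k\in F$, $k\ge0$, then $(u\cdot y)\,[u,z_1,\dots,z_k]\in J$.

*Proof.* Let first $u=[s,t]$ with $s,t\in F$. By (17) with $v=u$, $v'=[s,y]$, the element $[[u,[s,y]],t]\in J$ equals $(u\cdot t)[s,y]+([s,y]\cdot t)u$. Here $u\cdot t=\Delta(s,t,t)=0$ and $[s,y]\cdot t=\Delta(s,y,t)=u\cdot y$. So $(u\cdot y)u\in J$. In general $u=\sum u_i$ is a sum of commutators, and
$$(u\cdot y)u=\sum_i(u_i\cdot y)u_i+\sum_{i<j}\big((u_i\cdot y)u_j+(u_j\cdot y)u_i\big).$$
The terms of the first sum are in $J$ by the first case, and those of the second sum are $[[u_i,u_j],y]\in J$. Finally bracket $(u\cdot y)u\in J$ successively with $z_1,\dots,z_k$. As $J$ is an ideal of $F$ and the bracket is $B$-bilinear, the result $(u\cdot y)[u,z_1,\dots,z_k]$ is in $J$. $\square$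

For $u\in F'$ and $z_i\in F$ put $D(u;z_1,\dots,z_k)=[u,[u,z_1,\dots,z_k]]$, with $D(u;\varnothing)=[u,u]=0$.

**Lemma 2.** For $k\ge0$ and $x,y\in F$: $\;D(u;z_1,\dots,z_k,x,y)\equiv\big(D(u;z_1,\dots,z_k)\cdot y\big)\,x$.

*Proof.* Put $v=[u,z_1,\dots,z_k]\in F'$. The element $[[u,[v,x]],y]$ is in $J$ and equals $[[u,y],[v,x]]+[u,[[v,x],y]]$. The last term is $D(u;z_1,\dots,z_k,x,y)$, so this is $\equiv[[v,x],[u,y]]$. By (5),
$$[[v,x],[u,y]]=(v\cdot[u,y])\,x+(x\cdot[u,y])\,v=([u,v]\cdot y)\,x+(u\cdot[x,y])\,v,$$
where we used $v\cdot[u,y]=\Delta(v,u,y)=[u,v]\cdot y$ and $x\cdot[u,y]=\Delta(x,u,y)=u\cdot[x,y]$. The last term is in $J$ by Lemma 1 with $[x,y]$ in place of $y$, and $[u,v]=D(u;z_1,\dots,z_k)$. $\square$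

It remains to study $(j\cdot y)x$ for $j\in J$. The next lemma converts it into a multiple of an element of $F''$.

**Lemma 3.** For $q\in F''$ and $t,x,y\in F$: $\;([q,t]\cdot y)\,x\equiv\Delta(t,x,y)\,q$.

*Proof.* $[q,t]\cdot y=q\cdot[t,y]$ by (5). Also by (5), $[[q,x],[t,y]]=(q\cdot[t,y])x+(x\cdot[t,y])q$, and the left side is in $J$, because $[q,x]\in J$ and $J$ is an ideal of $F$. Finally $x\cdot[t,y]=\Delta(t,x,y)$. $\square$

So we must understand the elements $\Delta(t,x,y)[[a,b],[c,d]]$ modulo $J$. For $y,t,x,a,b,c,d\in F$ put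
$$\Xi(y,t,x;a,b;c,d)=\Delta(y,t,x)\,[[a,b],[c,d]] .$$

**Lemma 4.** Modulo $J$, $\Xi$ is an alternating, hence symmetric, $K$-multilinear function of its seven arguments.

*Proof.* Multilinearity is clear; we must show that $\Xi\in J$ whenever two arguments coincide. Exactly, not only modulo $J$, $\Xi$ is alternating in $y,t,x$, in $a,b$, and in $c,d$, and unchanged under exchanging $(a,b)$ with $(c,d)$.

For $z,v,v'\in F'$ and $y\in F$ we have $[[z,v],y]=(z\cdot y)v+(v\cdot y)z\in J$. Bracketing with $v'$ gives $(y\cdot z)[v,v']\equiv(y\cdot v)[z,v']$. With $z=[t,x]$ and $v=[a,b]$ this is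
$$\Delta(y,t,x)\,[[a,b],v']\equiv\Delta(y,a,b)\,[[t,x],v'] . \tag{18}$$
If $y=a$, the right side is $0$; taking $v'=[c,d]$ we get $\Xi\in J$. By the exact symmetries, $\Xi\in J$ whenever one of $y,t,x$ equals one of $a,b,c,d$. If $a=c$, then (18) with $v'=[a,d]$ gives
$$\Xi(y,t,x;a,b;a,d)\equiv\Delta(y,a,b)\,[[t,x],[a,d]]=\Xi(y,a,b;t,x;a,d),$$
where $a$ occurs among the first three arguments and in the last pair, so this is in $J$ by the case just treated. By the exact symmetries the same holds whenever one of $a,b$ equals one of $c,d$. All pairs of arguments are covered. $\square$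

**Lemma 5.** If one of the seven arguments of $\Xi$ lies in $F'$, then $\Xi\in J$.

*Proof.* By the symmetry and linearity in Lemma 4 we may take the first argument to be $[p,r]$ with $p,r\in F$. Let
$$G(p,r,t,y,a,b,c,d)=\Delta([p,r],t,y)\,[[a,b],[c,d]]=([p,r]\cdot[t,y])\,[[a,b],[c,d]] .$$
As $\Xi([p,r],t,y;a,b;c,d)$, it is symmetric modulo $J$ in $t,y,a,b,c,d$. As $\Xi([t,y],p,r;a,b;c,d)$, it is symmetric modulo $J$ in $p,r,a,b,c,d$. These two sets of letters overlap and together contain all eight, so the two symmetric groups generate all permutations, and $G$ is symmetric modulo $J$ in all eight arguments. On the other hand $[p,r]\cdot[t,y]=[[p,r],t]\cdot y$, so the Jacobi identity gives, exactly,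
$$G(p,r,t,y,\dots)+G(r,t,p,y,\dots)+G(t,p,r,y,\dots)=0 .$$
Modulo $J$ the three terms are equal, so $3G=G\in J$. $\square$

**Lemma 6.** If $j\in J$ is homogeneous of degree $\ge6$, then $(j\cdot y)\,x\in J$ for all $x,y\in F$.

*Proof.* $J$ is spanned by elements $[[[a,b],[c,d]],t]$ with $a,b,c,d,t\in F$, and by multilinearity we may take these five elements homogeneous. Comparing degrees, $j$ is a linear combination of such elements of the same degree as $j$. Five degrees that sum to at least $6$ cannot all be $1$, so at least one of $a,b,c,d,t$ has degree $\ge2$ and lies in $F'$. By Lemma 3 with $q=[[a,b],[c,d]]$, $(j\cdot y)x$ is congruent to a linear combination of elements $\Delta(t,x,y)[[a,b],[c,d]]=\Xi(t,x,y;a,b;c,d)$, and these are in $J$ by Lemma 5. $\square$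

*Proof of Proposition 3.* Let $u=[x_1,x_2]\in F$. The image of $D_n$ in $F$ is $D(u;x_3,\dots,x_n)$. For $n=4$, Lemma 2 with $k=0$ gives $D(u;x_3,x_4)\equiv(D(u;\varnothing)\cdot x_4)x_3=0$. Now let $n\ge4$ be even and suppose $D(u;x_3,\dots,x_n)\in J$. It is homogeneous of degree $n+2\ge6$, so Lemmas 2 and 6 give
$$D(u;x_3,\dots,x_{n+2})\equiv\big(D(u;x_3,\dots,x_n)\cdot x_{n+2}\big)\,x_{n+1}\in J .\qquad\square$$

**Remark: why the induction does not start at $n=3$.** By (5), the image of $D_3$ is $[[u,x_3],u]=(u\cdot u)x_3+\Delta(x_1,x_2,x_3)u$. Now $J$ is spanned by multihomogeneous elements. Those of degree $2,2,1$ in $x_1,x_2,x_3$ are combinations of $[[u,[x_1,x_3]],x_2]$ and $[[u,[x_2,x_3]],x_1]$, the other bracketings of these letters being zero; by (17) both equal $\Delta(x_1,x_2,x_3)u$. At $x_1=x_3=e_1$, $x_2=e_2$ every multiple of $\Delta(x_1,x_2,x_3)u$ vanishes, but $D_3$ takes the value $(e_3\cdot e_3)e_1=e_1$. So $D_3\notin T(L)+\mathcal C$.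

## 7. Proof of Theorems 1 and 2

The inclusion $T(L)\subseteq T(\mathfrak g)$ is Proposition 1. Let $T(L)\subseteq T\subseteq T(\mathfrak g)$ be a T-ideal, let $d\ge6$ be even, and put $m=d-4$, an even number $\ge2$.

**Step 1: the element of degree $d$.** By Proposition 3 with $n=m+2\ge4$, $D_{m+2}=g+c$ with $g\in T(L)\subseteq T$ and $c\in\mathcal C$. As $D_{m+2}$ is homogeneous of degree $m+4=d$ and both $T(L)$ and $\mathcal C$ are T-ideals, by (S1) we may replace $g$ and $c$ by their components of degree $d$. So $g$ and $c$ are homogeneous of degree $d$.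

**Step 2: $g$ does not follow from lower degrees.** Suppose that $g$ lies in the T-ideal generated by the elements of $T$ of degree $<d=m+4$. These elements are identities of $\mathfrak g$, so by Proposition 2 they are identities of $E_m$. Hence $E_m$ satisfies $g$. By (3), it satisfies $c\in\mathcal C$. So it satisfies $D_{m+2}=g+c$, which contradicts (4). Hence $g$ (in particular, $g\ne0$) is the required element.

**Step 3: no finite generating set.** If $T$ were generated by finitely many elements, of degrees at most $N$, choose an even $d>\max(N,5)$. All generators have degree $<d$, so the element $g$ of Step 1 for this $d$ lies in the T-ideal generated by the elements of $T$ of degree $<d$, contradicting Step 2.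

**Step 4: homogeneous generating sets.** Let $S$ be a generating set of $T$ consisting of homogeneous elements, and suppose that none of them has degree $d$. Let $S_{<d}$ and $S_{>d}$ be the parts of $S$ of degree $<d$ and $>d$. Then $T$ is the sum of the T-ideals generated by $S_{<d}$ and by $S_{>d}$. Every element of the second has only components of degree $>d$, because substitution and bracketing do not lower degrees in $L(X)$. The first contains the homogeneous components of its elements, by (S1). Taking the degree-$d$ component of $g\in T$, we find that $g$ lies in the T-ideal generated by $S_{<d}$, which contradicts Step 2.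

This proves Theorem 2, and with $T=T(L)$ it proves Theorem 1 and the conjecture. $\square$

## 8. All three-dimensional simple Lie algebras over $K$

*Proof of Theorem 3.* The aim is to show that $L_1$ and $L$ become isomorphic over an algebraic closure $\bar K$ of $K$, and then to use (S2).

**Step 1: a symmetric matrix.** Let $L_1$ be three-dimensional and simple. Then $[L_1,L_1]=L_1$, so the derived algebra of $L_1\otimes\bar K$ is also everything. Choose a basis $\epsilon=(\epsilon_1,\epsilon_2,\epsilon_3)^t$ of $L_1\otimes\bar K$, put $\varphi_1=[\epsilon_2,\epsilon_3]$, $\varphi_2=[\epsilon_3,\epsilon_1]$, $\varphi_3=[\epsilon_1,\epsilon_2]$, and write $\varphi=A\epsilon$ with a $3\times3$ matrix $A$. The $\varphi_i$ span the derived algebra, so they are linearly independent and $A$ is invertible. The Jacobi identity for $\epsilon_1,\epsilon_2,\epsilon_3$ says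
$$0=\sum_i[\epsilon_i,\varphi_i]=\sum_{i,j}A_{ij}[\epsilon_i,\epsilon_j]=\sum_{i<j}(A_{ij}-A_{ji})[\epsilon_i,\epsilon_j],$$
and the $[\epsilon_i,\epsilon_j]$, $i<j$, are linearly independent, so $A$ is symmetric. For $L\otimes\bar K$ in the standard basis, $A=I$.

**Step 2: change of basis.** Let $\epsilon'=U\epsilon$ with $U$ invertible. Expanding, for instance, $\varphi_1'=[\epsilon_2',\epsilon_3']=\sum_{j,k}U_{2j}U_{3k}[\epsilon_j,\epsilon_k]$ shows that the coefficients of $\varphi'$ in terms of $\varphi$ are the cofactors of $U$, that is, $\varphi'=\det(U)\,U^{-t}\varphi$. Hence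
$$A'=\det(U)\,U^{-t}AU^{-1}.$$

**Step 3: orthonormal bases.** Let $b$ be the nondegenerate symmetric bilinear form on $\bar K^3$ with matrix $A$. An alternating form has even rank, so $b$ is not alternating. As $\bar K$ contains square roots, there is $v$ with $b(v,v)=1$. The space $v^\perp$ is two-dimensional and $b$ is nondegenerate on it.

If $b$ is not alternating on $v^\perp$, choose $w\in v^\perp$ with $b(w,w)=1$. The orthogonal complement of $v,w$ is a line on which $b$ is nondegenerate, and a suitable multiple of a generator completes $v,w$ to an orthonormal basis.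

If $b$ is alternating on $v^\perp$, choose $p,q\in v^\perp$ with $b(p,q)=1$ and $b(p,p)=b(q,q)=0$. Then $v+p$, $v+q$, $v+p+q$ is an orthonormal basis: $b(v+p,v+p)=1$, $b(v+q,v+q)=1$, $b(v+p+q,v+p+q)=1+2b(p,q)=1$, and $b(v+p,v+q)=1+1=0$, $b(v+p,v+p+q)=1+b(p,q)=0$, $b(v+q,v+p+q)=1+b(q,p)=0$. Orthonormal vectors are linearly independent.

Let the rows of a matrix $V$ be an orthonormal basis, so $VAV^t=I$, and take $U$ with $U^{-t}=V$. Then $U^{-t}AU^{-1}=I$.

**Step 4: normalization.** With this $U$, $A'=\delta I$ where $\delta=\det U\ne0$. Replacing $\epsilon'$ by $\kappa\epsilon'$, $\kappa\in\bar K^\times$, multiplies $A'$ by $\kappa^3\kappa^{-1}\kappa^{-1}=\kappa$. With $\kappa=\delta^{-1}$ the matrix becomes $I$. So $L_1\otimes\bar K\cong L\otimes\bar K$.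

**Step 5: identities.** By (S2) with $C=\bar K$, an identity of $L_1$ is an identity of $L_1\otimes\bar K$. The converse holds because $L_1\subset L_1\otimes\bar K$. The same is true for $L$. So a Lie polynomial over $K$ is an identity of $L_1$ if and only if it is an identity of $L$, that is, $T(L_1)=T(L)$. $\square$
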